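\title{The minimum graph theory is not recursively enumerable}

\begin{abstract}
Among the equational theories of graph models of the untyped $\lambda$-calculus there is a least one, $T_{\min}$. We prove that $T_{\min}$ is $\Pi^0_1$-hard under many-one reductions, and hence not recursively enumerable, as was conjectured. The proof encodes the inclusion $|N|\subseteq|I|$ in an equation $E_N$ by means of a term $H$ with $Hyx=_\beta Hy(Hy(Hyx))$, shows that the terms included in $I$ in every graph model form a co-r.e.\ set, and refutes $E_K$ in an explicit graph model $\mathcal G^*$. We also show that no $\lambda$-theory between $T_{\min}$ and the theory of $\mathcal G^*$ is r.e., that $E_N\in T_{\min}$ holds exactly when $|N|\subseteq|I|$ in all graph models, and that $T_{\min}$ is $\Pi^0_2$.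
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{Graph models and their theories}

Let $\Lambda^o$ be the set of closed terms of the pure untyped $\lambda$-calculus. A \emph{$\lambda$-theory} is a set $T$ of equations $M=N$ between closed terms that contains every closed equation derivable from $T$ in the $\lambda\beta$-calculus. We use only that $T$ is an equivalence relation on $\Lambda^o$ that contains $=_\beta$ and is compatible with application. The least $\lambda$-theory, $\lambda\beta$, consists of the closed equations $M=N$ with $M=_\beta N$. It is recursively enumerable (r.e.), because one can search for a conversion.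

A \emph{web} is a pair $(D,i)$ where $D$ is an infinite set and $i\colon\mathcal P_f(D)\times D\to D$ is a total injective map; $\mathcal P_f(D)$ is the set of finite subsets of $D$. When the web is clear we write $a\to\delta$ for $i(a,\delta)$ and associate to the right, so that $a\to b\to\delta$ is $i(a,i(b,\delta))$. The \emph{graph model} given by the web lives on the complete lattice $(\mathcal P(D),\subseteq)$. For $X,Y\subseteq D$ put
\[
X\cdot Y=\{\delta\in D:\ a\to\delta\in X\text{ for some finite }a\subseteq Y\}.
\]
For an environment $\rho$, which maps variables to subsets of $D$, terms are interpreted by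
\[
|x|_\rho=\rho(x),\qquad |MN|_\rho=|M|_\rho\cdot|N|_\rho,\qquad
|\lambda x.M|_\rho=\{a\to\delta:\ a\in\mathcal P_f(D),\ \delta\in|M|_{\rho[x:=a]}\}.
\]
The element $a\to\delta$ records one step of a function: on every input that contains $a$, the output contains $\delta$. An abstraction denotes the set of all such steps, its graph. For $I=\lambda x.x$ and $K=\lambda xy.x$ this gives
\begin{equation}\label{eq:IK}
|I|=\{a\to\gamma:\ \gamma\in a\},\qquad |K|=\{a\to b\to\gamma:\ \gamma\in a\}.
\end{equation}
The set $|M|_\rho$ depends only on the values of $\rho$ at the free variables of $M$, and we write $|M|$ when $M$ is closed. The \emph{equational theory} $\mathrm{Th}(\mathcal G)$ of a graph model $\mathcal G$ is the set of closed equations $M=N$ with $|M|=|N|$ in $\mathcal G$; it is a $\lambda$-theory. A \emph{graph theory} is a $\lambda$-theory of this form.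

It is known that there is a minimum graph theory $T_{\min}$, that is, a graph theory contained in every graph theory, and even that it is the theory of some effective graph model. Being one of the graph theories and contained in all of them, $T_{\min}$ is their intersection:
\[
M=N\ \text{is in}\ T_{\min}\iff |M|=|N|\ \text{in every graph model.}
\]
This description is the only property of $T_{\min}$ that we use. It says that $T_{\min}$ measures what the graph construction itself, as opposed to a particular web, adds to $\beta$-conversion.

How complicated is $T_{\min}$? There is a reason for either guess. The web is almost unconstrained, and a term such as $\Omega=(\lambda z.zz)(\lambda z.zz)$ is empty in one graph model and nonempty in another (Example~\ref{ex:omega}). So few equations survive the intersection, and one could expect $\lambda\beta$, or an r.e.\ extension of it. On the other hand, a membership $\delta\in|M|$ is witnessed by a finite piece of the web. What can be found by a search is therefore an element that \emph{violates} an inclusion such as $|N|\subseteq|I|$, and this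 points to co-r.e.\ sets, not to r.e.\ ones. The conjecture posed in \cite{Manzonetto} takes the second side: \emph{the minimum equational graph theory is not r.e.} We prove it.

\subsection*{Results}

For closed $M,N$ write $M\sqsubseteq N$ if $|M|\subseteq|N|$ in \emph{every} graph model. Put
\[
h=\lambda zyx.\,zzy(zzy(zzyx)),\qquad H=hh .
\]
Three $\beta$-steps from $hhyx$ give
\begin{equation}\label{eq:cube}
Hyx=_\beta Hy(Hy(Hyx)).
\end{equation}
For closed $N,P$ let $E_{N,P}$ be the equation
\[
\lambda v.HN(HPv)\;=\;\lambda v.HN(HN(HP(HPv))),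
\]
and let $E_N=E_{N,I}$. Hardness and completeness refer to many-one reductions (Section~\ref{sec:prelim}).

\begin{theorem}\label{thm:main}
$T_{\min}$ is $\Pi^0_1$-hard. In particular it is not r.e.
\end{theorem}

Since $\lambda\beta$ is r.e., it follows that $T_{\min}\neq\lambda\beta$. The same argument applies to many theories above $T_{\min}$.

\begin{theorem}\label{thm:gap}
Let $T\supseteq T_{\min}$ be any $\lambda$-theory. Suppose that $CNNNP=CNNPP$ is not in $T$ for some $N,P,C\in\Lambda^o$, where $P$ has a $\beta$-normal form and $\lambda ut.Cuuut=\lambda ut.Cuttt$ is in $T_{\min}$. Then $T$ is $\Pi^0_1$-hard. In particular, if $E_{N,P}\notin T$ for some closed $N$ and some closed $P$ with a normal form, then $T$ is not r.e. Hence there is a graph model $\mathcal G^*$ such that no $\lambda$-theory $T$ with $T_{\min}\subseteq T\subseteq\mathrm{Th}(\mathcal G^*)$ is r.e.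
\end{theorem}

\begin{theorem}\label{thm:exact}
For closed $N$: $E_N\in T_{\min}$ if and only if $N\sqsubseteq I$. The set of such $N$ is $\Pi^0_1$-complete.
\end{theorem}

\begin{proposition}\label{prop:upper}
$T_{\min}$ is $\Pi^0_2$.
\end{proposition}

We do not determine the exact degree of $T_{\min}$ between these two bounds.

\subsection*{The argument in outline}

Consider the two sets
\[
Y=\{N\in\Lambda^o:\ N\sqsubseteq I\},\qquad B=\{N\in\Lambda^o:\ E_N\in T_{\min}\}.
\]
Theorem~\ref{thm:main} follows from four facts. First, $Y\subseteq B$ (Section~\ref{sec:order}). Second, $Y$ is co-r.e.\ (Section~\ref{sec:finite}). Third, a proper $\beta$-closed subset of $\Lambda^o$ that contains a nonempty $\beta$-closed co-r.e.\ set is $\Pi^0_1$-hard (Section~\ref{sec:hard}). Fourth, $K\notin B$ (Section~\ref{sec:path}); this needs a graph model in which the meaning of $H$ is under control, and it is the main construction of the paper. The equality $Y=B$ is not needed for Theorem~\ref{thm:main}. Section~\ref{sec:completion} proves Proposition~\ref{prop:upper} and Theorem~\ref{thm:gap}, and Section~\ref{sec:exact}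 proves Theorem~\ref{thm:exact}.

\section{Background and free webs}\label{sec:prelim}

\subsection*{Lambda calculus and computability}

We write $\twoheadrightarrow_\beta$ for many-step $\beta$-reduction. By the Church--Rosser theorem, $\beta$-convertible terms have a common reduct; so $M=_\beta N$ with $N$ in normal form implies $M\twoheadrightarrow_\beta N$. Every normal form is either $\lambda x.M'$ with $M'$ normal or $xM_1\cdots M_m$ with $m\ge0$ and all $M_k$ normal. A set of closed terms is \emph{$\beta$-closed} if with $M$ it contains every closed $M'=_\beta M$.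

Fix a standard G\"odel numbering $\#$ of terms. Let $c_k=\lambda fx.f^kx$ be the $k$-th Church numeral and $\ulcorner M\urcorner=c_{\#M}$. We use Kleene's $\lambda$-definability theorem \cite{Barendregt}: for every partial recursive function $\psi$ of $r$ arguments there is a closed term $\Psi$ with $\Psi c_{n_1}\cdots c_{n_r}=_\beta c_k$ whenever $\psi(n_1,\dots,n_r)=k$.

Sets of terms and of equations are identified with sets of codes. A set is $\Pi^0_1$, or co-r.e., if its complement is r.e.; it is $\Pi^0_2$ if it has the form $\{n:\forall x\,\exists y\,R(n,x,y)\}$ with $R$ decidable. A set $V$ \emph{many-one reduces} to $V'$ if there is a computable $f$ with $n\in V\iff f(n)\in V'$. A set is \emph{$\Pi^0_1$-hard} if every $\Pi^0_1$ set many-one reduces to it, and \emph{$\Pi^0_1$-complete} if it is also $\Pi^0_1$. A $\Pi^0_1$-hard set is not r.e.: otherwise the complement of the halting set, which reduces to it, would be r.e.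

\subsection*{Three properties of the interpretation}

In every graph model the following hold.
\begin{itemize}
\item[(G1)] If $M,N$ are closed and $M=_\beta N$, then $|M|=|N|$. This is part of the fact that $\mathrm{Th}(\mathcal G)$ is a $\lambda$-theory.
\item[(G2)] If $N,P$ are closed, $|N|\subseteq|P|$, and $M'$ arises from $M$ by replacing an occurrence of $N$ by $P$, then $|M|_\rho\subseteq|M'|_\rho$ for all $\rho$. This follows by induction on $M$, since $X\cdot Y$ is monotone in $X$ and $Y$ and the clause for abstraction is monotone in the body.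
\item[(G3)] $a\to\delta\in|\lambda x.M|_\rho$ if and only if $\delta\in|M|_{\rho[x:=a]}$, because $i$ is injective.
\end{itemize}

\subsection*{Free webs with prescribed values}

Every web that we build is free apart from a few prescribed values of $i$. Let $B_0$ be a nonempty set whose elements we call \emph{atoms}. Let $U_0=B_0$ and
\[
U_{n+1}=B_0\cup\{\langle a,\gamma\rangle:\ a\in\mathcal P_f(U_n),\ \gamma\in U_n\},\qquad F(B_0)=\bigcup_nU_n,
\]
where $\langle a,\gamma\rangle$ is a formal pair, tagged so as not to be an atom. The \emph{rank} of $\sigma\in F(B_0)$ is the least $n$ with $\sigma\in U_n$. Given a partial injection $\pi$ from $\mathcal P_f(F(B_0))\times F(B_0)$ to $B_0$, define $i(a,\gamma)=\pi(a,\gamma)$ if $(a,\gamma)\in\mathrm{dom}\,\pi$ and $i(a,\gamma)=\langle a,\gamma\rangle$ otherwise, and put $W(B_0,\pi)=(F(B_0),i)$.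

\begin{lemma}\label{lem:free}
$W(B_0,\pi)$ is a web, and:
\begin{itemize}
\item[(F1)] if $a\to\gamma$ is an atom, then $(a,\gamma)\in\mathrm{dom}\,\pi$ and $a\to\gamma=\pi(a,\gamma)$;
\item[(F2)] a formal pair $\langle a,\gamma\rangle$ has larger rank than $\gamma$ and than every element of $a$. In particular $a\to\gamma\notin a$ if $(a,\gamma)\notin\mathrm{dom}\,\pi$.
\end{itemize}
\end{lemma}

\begin{proof}
By induction $U_n\subseteq U_{n+1}$, so a finite $a\subseteq F(B_0)$ and an element $\gamma$ lie in a common $U_n$, and $\langle a,\gamma\rangle\in U_{n+1}$. Thus $i$ is total. It is injective on $\mathrm{dom}\,\pi$, where its values are atoms, and off $\mathrm{dom}\,\pi$, where its values are formal pairs; this gives injectivity and (F1). If $\langle a,\gamma\rangle$ has rank $n$, then $n\ge1$, $a\subseteq U_{n-1}$ and $\gamma\in U_{n-1}$, which is (F2). By (F2) the elements $\gamma,\langle\emptyset,\gamma\rangle,\langle\emptyset,\langle\emptyset,\gamma\rangle\rangle,\dots$ have increasing ranks, so $F(B_0)$ is infinite.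
\end{proof}

The term $H=hh$ is a self-application. The next example shows, on the simplest self-application, how prescribed values control the meaning of such a term.

\begin{example}\label{ex:omega}
Let $\omega=\lambda z.zz$ and $\Omega=\omega\omega$. By (G3), $c\to\tau\in|\omega|$ if and only if $\tau\in c\cdot c$. In any graph model,
\[
\tau\in|\Omega|\iff\text{there is a finite }c\subseteq|\omega|\text{ with }c\to\tau\in c .
\]
If such a $c$ exists, then $c\to\tau\in|\omega|$ and $c\subseteq|\omega|$, so $\tau\in|\omega|\cdot|\omega|$. Conversely, let $\tau\in|\Omega|$ and choose a finite $c\subseteq|\omega|$ of least cardinality with $c\to\tau\in|\omega|$. Then $\tau\in c\cdot c$, so $c'\to\tau\in c\subseteq|\omega|$ for some $c'\subseteq c$, and minimality forces $c'=c$.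

Call a relation $c\to\tau\in c$ a \emph{loop}. If $\pi=\emptyset$, then (F2) forbids loops and $|\Omega|=\emptyset$. Now take two atoms $\varepsilon,\tau$ and the single prescribed value $\pi(\{\varepsilon\},\tau)=\varepsilon$. For $c=\{\varepsilon\}$ we have $c\to\tau=\varepsilon\in c$, so $\tau\in c\cdot c$, so $\varepsilon\in|\omega|$, and therefore $\tau\in|\Omega|$. By (F1), $\tau$ is not a value of $i$, so $\tau\notin|I|$. Hence $\Omega\not\sqsubseteq I$.
\end{example}

\section{From inclusions to equations}\label{sec:order}

Finite witnesses give information about the order $\sqsubseteq$, while $T_{\min}$ consists of equations. In the lattice $\mathcal P(D)$ one would write $X\subseteq X'$ as $X\cap X'=X$, but we have no $\lambda$-term for intersection at hand. The equation $N=I$ is of no use either: Remark~\ref{rem:NI} shows that it is in $T_{\min}$ only when $N=_\beta I$, which is an r.e.\ condition. Instead we squeeze a term between two $\beta$-equal terms.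

Think of $Hy$ as a map $f_y$. Then \eqref{eq:cube} says $f_y^3=f_y$, and $E_{N,P}$ says $f_Nf_P=f_N^2f_P^2$. Both $f_N^3f_P$ and $f_Nf_P^3$ equal $f_Nf_P$, and the word $f_N^2f_P^2$ lies between them as soon as $N$ and $P$ are comparable. The exponent $3$ is the smallest that works: the law $f_y^2=f_y$ would make $f_Nf_P=f_N^2f_P^2$ hold for all $N,P$ by $\beta$-conversion alone. The term $H$ is used here in the way of the Plotkin--Selinger terms $A$ with $Auuut=Auttt$; see \cite{Selinger}. Nothing from that paper is needed below.

\begin{lemma}\label{lem:squeeze}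
Let $N,P$ be closed. A graph model in which $|N|\subseteq|P|$ or $|P|\subseteq|N|$ satisfies $E_{N,P}$. In particular, $N\sqsubseteq P$ implies $E_{N,P}\in T_{\min}$.
\end{lemma}

\begin{proof}
Apply \eqref{eq:cube} once with $y=N$, $x=HPv$ and once with $y=P$, $x=v$:
\[
\lambda v.HN(HN(HN(HPv)))=_\beta\lambda v.HN(HPv)=_\beta\lambda v.HN(HP(HP(HPv))).
\]
If $|N|\subseteq|P|$, then (G2) gives
\[
|\lambda v.HN(HN(HN(HPv)))|\subseteq|\lambda v.HN(HN(HP(HPv)))|\subseteq|\lambda v.HN(HP(HP(HPv)))|,
\]
and if $|P|\subseteq|N|$ both inclusions are reversed. By (G1) the two outer sets equal $|\lambda v.HN(HPv)|$, so the middle one does too.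
\end{proof}

\section{Finite pairs}\label{sec:finite}

To make ``witnessed by a finite piece of the web'' precise, we interpret terms in finite partial webs. A \emph{finite pair} $(A,j)$ is a finite set $A$ with a partial injection $j$ from $\mathcal P(A)\times A$ to $A$. For $\rho$ with values in $\mathcal P(A)$ define $|M|^A_\rho\subseteq A$ by $|x|^A_\rho=\rho(x)$ and
\begin{align*}
|MN|^A_\rho&=\{\delta:\ (a,\delta)\in\mathrm{dom}\,j\text{ and }j(a,\delta)\in|M|^A_\rho\text{ for some }a\subseteq|N|^A_\rho\},\\
|\lambda x.M|^A_\rho&=\{j(a,\delta):\ (a,\delta)\in\mathrm{dom}\,j,\ \delta\in|M|^A_{\rho[x:=a]}\}.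
\end{align*}
All quantifiers range over finite sets, so $|M|^A_\rho$ is computable from $M$, $(A,j)$ and the values of $\rho$ at the free variables of $M$. For closed $M$ we write $|M|^A$.

A finite pair $(A,j)$ is \emph{contained} in a web $(D,i)$ if $A\subseteq D$ and $i$ extends $j$. Every finite $A\subseteq D$ gives such a pair $(A,i_A)$, where $i_A$ is the restriction of $i$ to the set of $(a,\gamma)$ with $a\subseteq A$, $\gamma\in A$ and $i(a,\gamma)\in A$. Conversely, a finite pair with $A\ne\emptyset$ is contained in its \emph{completion} $\bar A=W(A,j)$.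

\begin{lemma}\label{lem:finite}
Let $(D,i)$ be a web.
\begin{itemize}
\item[(a)] If $\delta\in|M|_\rho$, there is a finite $A_0\subseteq D$ such that $\delta\in|M|^A_{\rho\cap A}$ in $(A,i_A)$ for every finite $A$ with $A_0\subseteq A\subseteq D$. Here $(\rho\cap A)(x)=\rho(x)\cap A$.
\item[(b)] If $(A,j)$ is contained in $(D,i)$ and $\rho$ takes values in $\mathcal P(A)$, then $|M|^A_\rho\subseteq|M|_\rho$.
\end{itemize}
\end{lemma}

\begin{proof}
Both parts are by induction on $M$.

(a) The statement is about all $A\supseteq A_0$ so that the witnesses for several subterms can be merged. For a variable take $A_0=\{\delta\}$. For $MN$ let $a\subseteq|N|_\rho$ be finite with $i(a,\delta)\in|M|_\rho$. Let $A_0$ be the union of $a\cup\{\delta,i(a,\delta)\}$, the set given by induction for $i(a,\delta)\in|M|_\rho$, and the sets given for $\gamma\in|N|_\rho$ as $\gamma$ ranges over $a$. If $A\supseteq A_0$, then $(a,\delta)\in\mathrm{dom}\,i_A$, $a\subseteq|N|^A_{\rho\cap A}$ and $i_A(a,\delta)\in|M|^A_{\rho\cap A}$. For $\lambda x.M$ let $\delta=i(a,\gamma)$ with $\gamma\in|M|_{\rho[x:=a]}$,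 and let $A_0$ be the union of $a\cup\{\delta,\gamma\}$ and the set given by induction. If $A\supseteq A_0$, then $i_A(a,\gamma)=\delta$ and $\rho[x:=a]\cap A=(\rho\cap A)[x:=a]$, so $\gamma\in|M|^A_{(\rho\cap A)[x:=a]}$.

(b) In each clause $j(a,\delta)=i(a,\delta)$, so a witness in $(A,j)$ is a witness in $(D,i)$.
\end{proof}

\begin{corollary}\label{cor:Y}
For closed $N$: $N\not\sqsubseteq I$ if and only if there are a finite pair $(A,j)$ and $\alpha\in|N|^A$ such that $\alpha$ is not of the form $j(a,\gamma)$ with $\gamma\in a$. Hence $Y=\{N\in\Lambda^o:N\sqsubseteq I\}$ is co-r.e.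
\end{corollary}

\begin{proof}
Suppose $(A,j)$ and $\alpha$ are given. In $\bar A$ we have $\alpha\in|N|$ by Lemma~\ref{lem:finite}(b). If $\alpha\in|I|$, then $\alpha=a\to\gamma$ with $\gamma\in a$, and (F1) gives $\alpha=j(a,\gamma)$, which is excluded. Conversely, let $\alpha\in|N|\setminus|I|$ in a web $(D,i)$. Lemma~\ref{lem:finite}(a) gives a finite $A$ with $\alpha\in|N|^A$ in $(A,i_A)$. If $\alpha=i_A(a,\gamma)$ with $\gamma\in a$, then $\alpha=i(a,\gamma)\in|I|$, which is false.

The condition on $(A,j,\alpha)$ is invariant under renaming the elements of $A$, so we may take $A\subset\mathbb N$, and it is decidable. A search through all such triples enumerates $\Lambda^o\setminus Y$.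
\end{proof}

For $N=\Omega$ the search stops at the pair $A=\{\varepsilon,\tau\}$, $j(\{\varepsilon\},\tau)=\varepsilon$ of Example~\ref{ex:omega}, with $\alpha=\tau$.

\section{A term that waits for its own refutation}\label{sec:hard}

Let $W$ be an r.e.\ set and $Q$ a term outside $B$. It is easy to build a term that waits until $n$ enters $W$ and then reduces to $Q$. The difficulty is the case $n\notin W$: the term waits forever, and a nonterminating term need not lie in $Y$, as $\Omega$ shows. We therefore let the term $M_n$ wait for a second event as well, namely the appearance of its own code in an enumeration of the complement of $Y$, and reduce to a fixed member of $Y$ if this comes first. That outcome is contradictory, so it never occurs, and a term that waits forever belongs to $Y$.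

\begin{lemma}\label{lem:hard}
Let $Y'\subseteq B'\subsetneq\Lambda^o$ be $\beta$-closed sets with $Y'$ nonempty and co-r.e. For every r.e.\ set $W\subseteq\mathbb N$ there is a computable $f\colon\mathbb N\to\Lambda^o$ with $n\notin W\iff f(n)\in B'$. In particular $B'$ is $\Pi^0_1$-hard.
\end{lemma}

\begin{proof}
Fix $P_0\in Y'$ and $Q\in\Lambda^o\setminus B'$. The set $V=\{\#M:M\in\Lambda^o\setminus Y'\}$ is r.e. Write $W$ and $V$ as unions of computable increasing sequences $(W_s)$, $(V_s)$ of finite sets. Define a partial recursive function $\psi(n,m)$: find the least $s$ with $n\in W_s$ or $m\in V_s$, and output $0$ if $n\in W_s$ and $1$ otherwise; if there is no such $s$, then $\psi(n,m)$ is undefined. Let $\Psi$ be a closed term that $\lambda$-defines $\psi$, and let $Z=\lambda k.k(\lambda w.P_0)Q$. Then $Zc_0=_\beta Q$ and $Zc_1=_\beta(\lambda w.P_0)Q=_\beta P_0$.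

The second fixed point theorem \cite[Theorem~6.5.9]{Barendregt} gives closed terms $M_n$ with
\begin{equation}\label{eq:fix}
M_n=_\beta Z(\Psi c_n\ulcorner M_n\urcorner).
\end{equation}
We need $M_n$ to be computable from $n$, so we write it out. The code of $MN$ is computable from the codes of $M$ and $N$, and the code of $c_k$ from $k$. So there are closed terms $\mathrm{Ap},\mathrm{Nu}$ with $\mathrm{Ap}\,\ulcorner M\urcorner\ulcorner N\urcorner=_\beta\ulcorner MN\urcorner$ and $\mathrm{Nu}\,\ulcorner M\urcorner=_\beta\ulcorner\ulcorner M\urcorner\urcorner$. Put $L_n=\lambda m.Z(\Psi c_n(\mathrm{Ap}\,m(\mathrm{Nu}\,m)))$ and $M_n=L_n\ulcorner L_n\urcorner$. Since $\mathrm{Ap}\,\ulcorner L_n\urcorner(\mathrm{Nu}\,\ulcorner L_n\urcorner)=_\beta\ulcorner L_n\ulcorner L_n\urcorner\urcorner=\ulcorner M_n\urcorner$, one $\beta$-step gives \eqref{eq:fix}. Let $f(n)=M_n$.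

If $\psi(n,\#M_n)=1$, then $\#M_n\in V$, so $M_n\notin Y'$; but \eqref{eq:fix} gives $M_n=_\beta Zc_1=_\beta P_0\in Y'$, and $Y'$ is $\beta$-closed. So $\psi(n,\#M_n)$ is $0$ or undefined. If $n\in W$, it is defined, hence $0$; then $M_n=_\beta Q$ and $M_n\notin B'$ because $B'$ is $\beta$-closed. If $n\notin W$, it is not $0$, hence undefined; then $\#M_n\notin V$, that is, $M_n\in Y'\subseteq B'$.
\end{proof}

The hypothesis that $Y'$ is co-r.e.\ makes $\psi$ partial recursive. It cannot be dropped: $Y'=B'=\{N:N=_\beta I\}$ satisfies the other hypotheses and is r.e.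

\section{A graph model in which $H$ acts on a path}\label{sec:path}

By Lemma~\ref{lem:squeeze}, $E_{N,P}$ can fail only in a model with elements $\alpha\in|N|\setminus|P|$ and $\beta\in|P|\setminus|N|$. We build a model in which two such elements suffice. We first decide how $Hy$ should act on three atoms, depending on whether $y$ contains $\alpha$ or $\beta$, and then force this action by loops.

\subsection*{The intended action}

Let $\Xi=\{\xi_1,\xi_2,\xi_3\}$ be a three-element subset of a set $D$, let $\alpha,\beta\in D$, and consider the labeled path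
\[
\xi_1\ \overset{\alpha}{\longleftrightarrow}\ \xi_2\ \overset{\beta}{\longleftrightarrow}\ \xi_3 .
\]
For $S,X\subseteq D$ keep the edges whose label is in $S$, and let $R_S(X)$ be the set of neighbors of elements of $X$. Formally, $r_S$ is the relation on $\{1,2,3\}$ consisting of $(1,2),(2,1)$ if $\alpha\in S$, together with $(2,3),(3,2)$ if $\beta\in S$, and
\[
R_S(X)=\{\xi_m:\ (l,m)\in r_S\text{ for some }\xi_l\in X\}.
\]
Then $R_S(X)$ is monotone in $S$ and $X$, it is the union of the sets $R_S(\{\xi\})$ for $\xi\in X$, and $R_S(X)=R_S(X\cap\Xi)$. The law \eqref{eq:cube} must hold for every argument $y$, including those that contain both labels, and it does: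
\begin{equation}\label{eq:R3}
R_S\circ R_S\circ R_S=R_S\qquad\text{for all }S.
\end{equation}
It is enough to test singletons. If no edge is kept, both sides are empty. If one edge is kept, $R_S$ swaps its endpoints and sends the third point to $\emptyset$, and so does its cube. If both are kept, then
\[
\{\xi_1\}\mapsto\{\xi_2\}\mapsto\{\xi_1,\xi_3\}\mapsto\{\xi_2\},\qquad\{\xi_2\}\mapsto\{\xi_1,\xi_3\}\mapsto\{\xi_2\}\mapsto\{\xi_1,\xi_3\},
\]
and $\{\xi_3\}\mapsto\{\xi_2\}$ continues as $\{\xi_1\}$ does.

Now let $S$ contain $\alpha$ but not $\beta$, and $S'$ contain $\beta$ but not $\alpha$. From $\xi_3$, one $\beta$-labeled step and one $\alpha$-labeled step reach $\xi_1$, while two $\beta$-labeled steps return to $\xi_3$, where no $\alpha$-labeled edge starts: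
\begin{equation}\label{eq:sep}
R_SR_{S'}(\{\xi_3\})=R_S(\{\xi_2\})=\{\xi_1\},\qquad R_SR_SR_{S'}R_{S'}(\{\xi_3\})=R_SR_S(\{\xi_3\})=\emptyset .
\end{equation}
This is the failure of $f_Nf_P=f_N^2f_P^2$ that we want to reproduce.

\subsection*{The web}

Let $(A,j)$ be a finite pair, possibly empty; it will be used only in Section~\ref{sec:exact}, to carry a witness for $N\not\sqsubseteq I$. Let $o,\xi_1,\xi_2,\xi_3,\varepsilon_1,\dots,\varepsilon_4$ be distinct elements not in $A$, let $B_0$ be the union of $A$ and these eight elements, and let $D=F(B_0)$. The atom $o$ takes part in no prescribed value; it is material for building $\alpha$ and $\beta$. Fix $\alpha,\beta\in D$. The four directed edges of the path are coded by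
\begin{align*}
\tau_1&=\langle\{\alpha\},\langle\{\xi_1\},\xi_2\rangle\rangle, & \tau_2&=\langle\{\alpha\},\langle\{\xi_2\},\xi_1\rangle\rangle,\\
\tau_3&=\langle\{\beta\},\langle\{\xi_2\},\xi_3\rangle\rangle, & \tau_4&=\langle\{\beta\},\langle\{\xi_3\},\xi_2\rangle\rangle,
\end{align*}
which are distinct because their second components are. We want $\tau_k\in|H|$. Let $e=\{\varepsilon_1,\dots,\varepsilon_4\}$, and let $\pi$ extend $j$ by the four loops $\pi(e,\tau_k)=\varepsilon_k$. This is a partial injection: $(e,\tau_k)\notin\mathrm{dom}\,j$ since $e\not\subseteq A$, and the $\varepsilon_k$ are distinct and not in $A$. Let $\mathcal G(A,j,\alpha,\beta)$ be the graph model with web $W(B_0,\pi)$. It contains $(A,j)$, and: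
\begin{itemize}
\item[(W1)] $o,\xi_1,\xi_2,\xi_3$ are not values of $i$;
\item[(W2)] if $a\to\gamma\in A$, then $(a,\gamma)\in\mathrm{dom}\,j$, so $\gamma\in A$ and $a\to\gamma=j(a,\gamma)$;
\item[(W3)] each $\tau_k=\langle\{\mu\},\langle\{\xi_l\},\xi_m\rangle\rangle$ equals $\{\mu\}\to\{\xi_l\}\to\xi_m$.
\end{itemize}
The first two follow from (F1). For (W3), neither $(\{\xi_l\},\xi_m)$ nor $(\{\mu\},\langle\{\xi_l\},\xi_m\rangle)$ is in $\mathrm{dom}\,\pi$: the first component is a singleton, so it is not $e$, and the second is not in $A$.

Only $\tau_2$ and $\tau_4$ occur in the first computation of \eqref{eq:sep}. Their reverses $\tau_1,\tau_3$ are present, and share the set $e$, because $h$ accepts an edge only if it is also a walk of three edges available in $e\cdot e$; the walk used is forward, back, forward.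

\begin{lemma}\label{lem:action}
In $\mathcal G(A,j,\alpha,\beta)$, for all $S,X\subseteq D$,
\[
\big((|H|\cdot S)\cdot X\big)\cap\Xi=R_S(X).
\]
\end{lemma}

\begin{proof}
For finite $c,a\subseteq D$ put $g_{c,a}(X)=((c\cdot c)\cdot a)\cdot X$. Applying (G3) three times to $h=\lambda zyx.\,zzy(zzy(zzyx))$ gives, for finite $a,b,c$,
\begin{equation}\label{eq:h}
c\to a\to b\to\delta\in|h|\iff\delta\in g_{c,a}(g_{c,a}(g_{c,a}(b))).
\end{equation}

\emph{The inclusion $\supseteq$.} Since $e\to\tau_k=\varepsilon_k\in e$, all four $\tau_k$ lie in $e\cdot e$. Fix $k$ and write $\tau_k=\{\mu\}\to\{\xi_l\}\to\xi_m$. The reverse element $\{\mu\}\to\{\xi_m\}\to\xi_l$ is also one of the four. So $(e\cdot e)\cdot\{\mu\}$ contains $\{\xi_l\}\to\xi_m$ and $\{\xi_m\}\to\xi_l$. With $g=g_{e,\{\mu\}}$ and $b=\{\xi_l\}$ we get $\xi_m\in g(b)$, then $\xi_l\in g(g(b))$, then $\xi_m\in g(g(g(b)))$. By \eqref{eq:h}, $\varepsilon_k=e\to\tau_k\in|h|$. Thus $e\subseteq|h|$ and $e\to\tau_k\in|h|$, so $\tau_k\in|h|\cdot|h|=|H|$ for all $k$. If $\xi_m\in R_S(X)$, there are $\xi_l\in X$ and $\mu\in S$ such that $\{\mu\}\to\{\xi_l\}\to\xi_m$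 is some $\tau_k$. Then $\{\xi_l\}\to\xi_m\in|H|\cdot S$ and $\xi_m\in(|H|\cdot S)\cdot X$.

\emph{The inclusion $\subseteq$.} Once the $\tau_k$ are in $|H|$, the law \eqref{eq:cube} produces further elements, and we must show that they give no new edge. As in Example~\ref{ex:omega}, we descend on the size of $c$ until we meet a loop; Claim~1 identifies the loops, and \eqref{eq:R3} closes the induction.

\emph{Claim 1. If $\xi\in\Xi$ and $c\to a\to b\to\xi\in c$, then $\xi\in R_a(b)$.} Put $\sigma=a\to b\to\xi$. By (F2), $(c,\sigma)\in\mathrm{dom}\,\pi$. If $(c,\sigma)\in\mathrm{dom}\,j$, then $\sigma\in A$, and (W2) applied twice gives $b\to\xi\in A$ and then $\xi\in A$, which is false. So $\sigma=\tau_k=\{\mu\}\to\{\xi_l\}\to\xi_m$ for some $k$. By injectivity $a=\{\mu\}$, $b=\{\xi_l\}$ and $\xi=\xi_m$; and $(l,m)\in r_{\{\mu\}}$ for each of the four $\tau_k$.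

\emph{Claim 2. If $c\subseteq|h|$ is finite, $\xi\in\Xi$ and $c\to a\to b\to\xi\in|h|$, then $\xi\in R_a(b)$.} We use strong induction on the cardinality of $c$, for all $a,b,\xi$ at once. Let $g=g_{c,a}$. We first show
\begin{equation}\label{eq:gR}
g(X)\cap\Xi\subseteq R_a(X)\qquad\text{for all }X\subseteq D.
\end{equation}
If $\xi'\in g(X)\cap\Xi$, unfolding the three applications in $g$ gives a finite $b'\subseteq X$, an $a'\subseteq a$ and a $c'\subseteq c$ with $c'\to a'\to b'\to\xi'\in c\subseteq|h|$. If $c'\ne c$, the induction hypothesis gives $\xi'\in R_{a'}(b')$. If $c'=c$, Claim~1 gives the same. By monotonicity $\xi'\in R_a(X)$. Now \eqref{eq:gR} and $R_a(X)=R_a(X\cap\Xi)$ give $R_a(g(X))\subseteq R_a(R_a(X))$ for all $X$. By \eqref{eq:h}, $\xi\in g(g(g(b)))$, so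
\[
\xi\in R_a(g(g(b)))\subseteq R_aR_a(g(b))\subseteq R_aR_aR_a(b)=R_a(b)
\]
by \eqref{eq:R3}.

Finally let $\xi\in((|H|\cdot S)\cdot X)\cap\Xi$. There are finite $b\subseteq X$ and $a\subseteq S$ with $a\to b\to\xi\in|h|\cdot|h|$, hence a finite $c\subseteq|h|$ with $c\to a\to b\to\xi\in|h|$. By Claim~2, $\xi\in R_a(b)\subseteq R_S(X)$.
\end{proof}

\begin{lemma}\label{lem:fail}
If closed terms $N,P$ satisfy $\alpha\in|N|\setminus|P|$ and $\beta\in|P|\setminus|N|$ in $\mathcal G(A,j,\alpha,\beta)$, then $E_{N,P}$ fails in this model.
\end{lemma}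

\begin{proof}
Let $\rho(v)=\{\xi_3\}$. For closed $L$ and any term $M$, Lemma~\ref{lem:action} gives $|HLM|_\rho\cap\Xi=R_{|L|}(|M|_\rho\cap\Xi)$. Iterating this and using \eqref{eq:sep} with $S=|N|$, $S'=|P|$, we get $|HN(HPv)|_\rho\cap\Xi=\{\xi_1\}$ and $|HN(HN(HP(HPv)))|_\rho\cap\Xi=\emptyset$. By (G3), the element $\{\xi_3\}\to\xi_1$ belongs to the left side of $E_{N,P}$ and not to the right side.
\end{proof}

The web depends on $\alpha$ and $\beta$, so the hypotheses of Lemma~\ref{lem:fail} have to be checked in the model itself. For $N=K$ and $P=I$ this is done with \eqref{eq:IK}. Let $\mathcal G^*=\mathcal G(\emptyset,\emptyset,\alpha,\beta)$ with $\alpha=\langle\{o\},\langle\emptyset,o\rangle\rangle$ and $\beta=\langle\{o\},o\rangle$.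

\begin{corollary}\label{cor:K}
$E_K$ fails in $\mathcal G^*$, so $E_K\notin T_{\min}$. Moreover $K\not\sqsubseteq I$.
\end{corollary}

\begin{proof}
Every pair in $\mathrm{dom}\,\pi$ has first component $e$, so $\alpha=\{o\}\to\emptyset\to o$ and $\beta=\{o\}\to o$. By \eqref{eq:IK}, $\alpha\in|K|$ and $\beta\in|I|$. By injectivity, $\alpha\in|I|$ would require $\emptyset\to o\in\{o\}$, and $\beta\in|K|$ would require $o=b\to\gamma$ for some $b,\gamma$. Both contradict (W1). Lemma~\ref{lem:fail} applies, and $\alpha\in|K|\setminus|I|$ shows $K\not\sqsubseteq I$.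
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The set $Y$ contains $I$, is $\beta$-closed by (G1) and is co-r.e.\ by Corollary~\ref{cor:Y}. The set $B=\{N:E_N\in T_{\min}\}$ is $\beta$-closed, since $N=_\beta N'$ makes the corresponding sides of $E_N$ and $E_{N'}$ $\beta$-equal. Lemma~\ref{lem:squeeze} gives $Y\subseteq B$, and Corollary~\ref{cor:K} gives $K\notin B$. For any r.e.\ set $W$, Lemma~\ref{lem:hard} provides a computable $f$ with $n\notin W\iff E_{f(n)}\in T_{\min}$. So $n\mapsto E_{f(n)}$ reduces $\mathbb N\setminus W$ to $T_{\min}$.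
\end{proof}

\section{Completions decide the order}\label{sec:completion}

Corollary~\ref{cor:Y} used the explicit shape of $|I|$. For a general right-hand side $N$ we need to know that the completion $\bar A$ puts as few elements of $A$ into $|N|$ as any graph model containing $(A,j)$. The reason is that $\bar A$ maps homomorphically into each of them.

\begin{lemma}\label{lem:initial}
Let $(A,j)$ be a finite pair with $A\neq\emptyset$, contained in a graph model $\mathcal G$. If $N$ is closed, $\delta\in A$ and $\delta\in|N|^{\bar A}$, then $\delta\in|N|^{\mathcal G}$. Consequently, for closed $M,N$: $M\sqsubseteq N$ if and only if $\delta\in|N|^{\bar A}$ for all finite pairs $(A,j)$ and all $\delta\in|M|^A$.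
\end{lemma}

\begin{proof}
Let $(D,i)$ and $(D',i')$ be the webs of $\bar A$ and $\mathcal G$. Define $\theta\colon D\to D'$ by recursion on rank: $\theta$ is the identity on $A$, and $\theta(\langle a,\gamma\rangle)=i'(\theta[a],\theta(\gamma))$. Then
\begin{equation}\label{eq:theta}
\theta(i(a,\gamma))=i'(\theta[a],\theta(\gamma))\qquad\text{for all }(a,\gamma):
\end{equation}
on $\mathrm{dom}\,j$ both sides are $j(a,\gamma)$, and elsewhere this is the definition. We show by induction on $M$ that $\sigma\in|M|^{\bar A}_\rho$ implies $\theta(\sigma)\in|M|^{\mathcal G}_{\theta\rho}$, where $(\theta\rho)(x)=\theta[\rho(x)]$. For a variable this is the definition of $\theta\rho$. For $M_1M_2$, let $a\subseteq|M_2|^{\bar A}_\rho$ and $i(a,\sigma)\in|M_1|^{\bar A}_\rho$; then $\theta[a]\subseteq|M_2|^{\mathcal G}_{\theta\rho}$ and, by \eqref{eq:theta}, $i'(\theta[a],\theta(\sigma))\in|M_1|^{\mathcal G}_{\theta\rho}$. For $\lambda x.M_1$, let $\sigma=i(a,\gamma)$ with $\gamma\in|M_1|^{\bar A}_{\rho[x:=a]}$; then $\theta(\gamma)\in|M_1|^{\mathcal G}_{(\theta\rho)[x:=\theta[a]]}$ and $\theta(\sigma)=i'(\theta[a],\theta(\gamma))$.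 The first claim follows, as $\theta(\delta)=\delta$.

If $M\sqsubseteq N$ and $\delta\in|M|^A$, then $\delta\in|M|^{\bar A}\subseteq|N|^{\bar A}$ by Lemma~\ref{lem:finite}(b). Conversely, assume the condition and let $\delta\in|M|^{\mathcal G}$ in some graph model $\mathcal G$. Lemma~\ref{lem:finite}(a) gives a finite pair $(A,j)$ contained in $\mathcal G$ with $\delta\in|M|^A$. Then $\delta\in|N|^{\bar A}$, and $\delta\in|N|^{\mathcal G}$ by the first claim.
\end{proof}

In this criterion we may again take $A\subset\mathbb N$, and we code the elements of $F(A)$ as finite trees. Then $i$ is computable, uniformly in $(A,j)$, and it is computably invertible: an atom is a value of $i$ exactly when it is a value of $j$, and $\langle a,\gamma\rangle$ is a value of $i$ exactly when $(a,\gamma)\notin\mathrm{dom}\,j$; in both cases the unique preimage can be read off.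

\begin{proof}[Proof of Proposition~\ref{prop:upper}]
By the two parts of Lemma~\ref{lem:finite}, $\delta\in|N|^{\bar A}$ if and only if $\delta\in|N|^{A'}$ in $(A',i_{A'})$ for some finite $A'\subseteq F(A)$, and the latter is decidable in $A'$. So Lemma~\ref{lem:initial} puts $M\sqsubseteq N$ in the form: for all $(A,j,\delta)$ there is $A'$ such that $\delta\notin|M|^A$ or $\delta\in|N|^{A'}$. This is $\Pi^0_2$. The equation $M=N$ is in $T_{\min}$ if and only if $M\sqsubseteq N$ and $N\sqsubseteq M$, and a conjunction of two $\Pi^0_2$ conditions is $\Pi^0_2$.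
\end{proof}

The existential quantifier comes from the clause for application, where the finite set $a$ ranges over an infinite web. In a normal form every application has a variable at its head, and the sets $a$ can be read off from the finite value of that variable.

\begin{lemma}\label{lem:nf}
Given a finite pair $(A,j)$ with $\emptyset\ne A\subset\mathbb N$, a normal form $M$, finite sets $\rho(x)\subseteq F(A)$ for the free variables $x$ of $M$, and $\delta\in F(A)$, it is decidable whether $\delta\in|M|^{\bar A}_\rho$. Hence $Y_P=\{M\in\Lambda^o:M\sqsubseteq P\}$ is co-r.e.\ for every closed $P$ with a normal form.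
\end{lemma}

\begin{proof}
We recurse on $M$. If $M=\lambda x.M'$, decide whether $\delta$ is a value of $i$. If not, $\delta\notin|M|^{\bar A}_\rho$. If $\delta=a\to\gamma$, then by (G3) the question is whether $\gamma\in|M'|^{\bar A}_{\rho[x:=a]}$, and $a$ is finite. If $M=xM_1\cdots M_m$, unfolding the $m$ applications shows that $\delta\in|M|^{\bar A}_\rho$ if and only if some element of $\rho(x)$ has the form $b_1\to\cdots\to b_m\to\delta$ with $b_k\subseteq|M_k|^{\bar A}_\rho$ for all $k$. Each of the finitely many elements of $\rho(x)$ has at most one such decomposition, found by inverting $i$ up to $m$ times, and each inclusion $b_k\subseteq|M_k|^{\bar A}_\rho$ is a finite number of recursive calls.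

Let $P'$ be the normal form of $P$. By Lemma~\ref{lem:initial} and (G1), $M\notin Y_P$ if and only if there are $(A,j)$ and $\delta\in|M|^A$ with $\delta\notin|P'|^{\bar A}$, and this condition on $(A,j,\delta)$ is decidable.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:gap}]
Let $B'$ be the set of closed $M$ such that $CMMMP=CMMPP$ is in $T$. It is $\beta$-closed, because $T$ is an equivalence relation containing $=_\beta$, and $N\notin B'$ by hypothesis. The set $Y_P$ contains $P$, is $\beta$-closed by (G1), and is co-r.e.\ by Lemma~\ref{lem:nf}. Let $M\in Y_P$. By (G2), $CMMMP\sqsubseteq CMMPP\sqsubseteq CMPPP$. Applying both sides of $\lambda ut.Cuuut=\lambda ut.Cuttt$ to $M$ and $P$ shows that $CMMMP=CMPPP$ is in $T_{\min}$. So the three terms have the same value in every graph model, and $CMMMP=CMMPP$ is in $T_{\min}\subseteq T$. Thus $Y_P\subseteq B'$. For any r.e.\ set $W$, take $f$ from Lemma~\ref{lem:hard}; the map sending $n$ to the equation $Cf(n)f(n)f(n)P=Cf(n)f(n)PP$ reduces $\mathbb N\setminus W$ to $T$.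

For the second statement take $C=\lambda xyzwv.Hx(Hy(Hz(Hwv)))$. By \eqref{eq:cube},
\[
Cuuut=_\beta\lambda v.Hu(Hu(Hu(Htv)))=_\beta\lambda v.Hu(Htv)=_\beta\lambda v.Hu(Ht(Ht(Htv)))=_\beta Cuttt ,
\]
so the hypothesis on $C$ holds. Also $CNNNP=_\beta\lambda v.HN(HPv)$ and $CNNPP=_\beta\lambda v.HN(HN(HP(HPv)))$, so $CNNNP=CNNPP$ is in $T$ if and only if $E_{N,P}$ is. For the last statement, if $T\subseteq\mathrm{Th}(\mathcal G^*)$, then $E_{K,I}\notin T$ by Corollary~\ref{cor:K}, and $I$ is a normal form.
\end{proof}

\begin{remark}
The normal form of $P$ is used only to make $Y_P$ co-r.e.; for arbitrary $P$, the proof of Proposition~\ref{prop:upper} gives only that $Y_P$ is $\Pi^0_2$. The inclusion $T\supseteq T_{\min}$ is needed: $\lambda\beta$ is r.e.\ and does not contain $E_K$. So is the missing equation: the theory of all closed equations is decidable.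
\end{remark}

\section{The equation $E_N$ characterizes $N\sqsubseteq I$}\label{sec:exact}

Let $N\not\sqsubseteq I$. Corollary~\ref{cor:Y} supplies an element $\alpha\in|N|\setminus|I|$. For Lemma~\ref{lem:fail} we also need $\beta\in|I|\setminus|N|$, for a term $N$ about which we know nothing else. The candidate is $\{o\}\to o$: the web says nothing about $o$, so a closed term that produces $o$ from $\{o\}$ should be able to do so only by returning its argument.

To prove this we read elements of $D$ as types and assign to each a set of terms, with $o$ read as ``convertible to the variable $y_0$'' and $a\to\gamma$ read as a function space. The difficulty is that this recursion is not well founded at prescribed values such as $\varepsilon_k=e\to\tau_k\in e$. It is well founded on the elements whose final target is $o$, and all other elements can be given the set of all terms.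

\begin{lemma}\label{lem:oo}
In $\mathcal G(A,j,\alpha,\beta)$, if $N$ is closed and $\{o\}\to o\in|N|$, then $N=_\beta I$.
\end{lemma}

\begin{proof}
\emph{The elements with target $o$.} Let $O$ be the least subset of $D$ such that $o\in O$ and $\gamma\in O$ implies $a\to\gamma\in O$ for all finite $a$. Every element of $O$ other than $o$ is $a\to\gamma$ with $\gamma\in O$. Since $i$ is injective and $o$ is not a value of $i$,
\begin{equation}\label{eq:O}
a\to\gamma\in O\iff\gamma\in O .
\end{equation}
By (W1), $\xi_m\ne o$ is not a value of $i$, so $\xi_m\notin O$. By (W3) and \eqref{eq:O} used twice, $\tau_k\notin O$. Next, $O\cap A=\emptyset$, by induction on the generation of $O$: $o\notin A$, and if $\gamma\in O$ then $a\to\gamma\in A$ would give $\gamma\in A$ by (W2). The second component of a pair in $\mathrm{dom}\,\pi$ lies in $A$ or is some $\tau_k$, so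
\begin{equation}\label{eq:Ofree}
\gamma\in O\ \Longrightarrow\ a\to\gamma=\langle a,\gamma\rangle .
\end{equation}

\emph{Sets of terms.} Fix a variable $y_0$. Define sets $[\![\sigma]\!]$ of terms, open or closed, by recursion on the rank of $\sigma$. If $\sigma\notin O$, $[\![\sigma]\!]$ is the set of all terms. Put $[\![o]\!]=\{M:M=_\beta y_0\}$. Any other $\sigma\in O$ is $a\to\gamma=\langle a,\gamma\rangle$ with $\gamma\in O$, and we define $[\![\sigma]\!]$ by
\begin{equation}\label{eq:arrow}
[\![a\to\gamma]\!]=\{M:\ MQ\in[\![\gamma]\!]\text{ for all }Q\in[\![a]\!]\},\qquad[\![a]\!]=\bigcap_{\zeta\in a}[\![\zeta]\!],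
\end{equation}
where $[\![\emptyset]\!]$ is the set of all terms. By \eqref{eq:Ofree} and (F2) the right side refers only to elements of smaller rank. By induction on rank each $[\![\sigma]\!]$ is closed under $=_\beta$. Equation \eqref{eq:arrow} holds for \emph{all} $(a,\gamma)$: if $\gamma\notin O$, then $a\to\gamma\notin O$ by \eqref{eq:O}, and both sides are the set of all terms.

\emph{Soundness.} For a map $s$ from variables to terms let $M^s$ be the result of simultaneous capture-avoiding substitution. We claim: if $\sigma\in|M|_\rho$ and $s(x)\in[\![\zeta]\!]$ for every free variable $x$ of $M$ and every $\zeta\in\rho(x)$, then $M^s\in[\![\sigma]\!]$. We use induction on $M$. For a variable this is the hypothesis on $s$. For $M_1M_2$, let $a\subseteq|M_2|_\rho$ and $a\to\sigma\in|M_1|_\rho$. By induction $M_2^s\in[\![a]\!]$ and $M_1^s\in[\![a\to\sigma]\!]$, so $M_1^sM_2^s\in[\![\sigma]\!]$ by \eqref{eq:arrow}. For $\lambda x.M_1$, let $\sigma=a\to\gamma$ with $\gamma\in|M_1|_{\rho[x:=a]}$, and let $Q\in[\![a]\!]$. The map $s[x:=Q]$ satisfies the hypothesis for $M_1$ and $\rho[x:=a]$,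 so $(\lambda x.M_1)^sQ=_\beta M_1^{s[x:=Q]}\in[\![\gamma]\!]$. By $\beta$-closure and \eqref{eq:arrow}, $(\lambda x.M_1)^s\in[\![\sigma]\!]$.

\emph{Conclusion.} Let $N$ be closed with $\{o\}\to o\in|N|$. By soundness $N\in[\![\{o\}\to o]\!]$, and $y_0\in[\![o]\!]$, so $Ny_0=_\beta y_0$. By Church--Rosser $Ny_0\twoheadrightarrow_\beta y_0$. Until the outermost application is contracted, the terms of this reduction have the form $N_1y_0$ with $N\twoheadrightarrow_\beta N_1$. The last term is not an application, so the contraction occurs: $N\twoheadrightarrow_\beta\lambda x.N'$ and $N'[x:=y_0]\twoheadrightarrow_\beta y_0$. As $N$ is closed, so is $\lambda x.N'$, and renaming the bound variable gives $\lambda x.N'=\lambda y_0.N'[x:=y_0]\twoheadrightarrow_\beta\lambda y_0.y_0=I$.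
\end{proof}

The lemma fails for open terms at the last step: $N=\lambda x.y_0$ satisfies $Ny_0=_\beta y_0$.

\begin{remark}\label{rem:NI}
Since $\{o\}\to o\in|I|$, Lemma~\ref{lem:oo} shows that $I\sqsubseteq N$ holds only if $N=_\beta I$. Thus $\{N\in\Lambda^o:N=I\text{ is in }T_{\min}\}$ is the $\beta$-class of $I$, an r.e.\ set. By contrast, $Y$ is not r.e.\ by Theorem~\ref{thm:exact}, so it contains terms that are not $\beta$-equal to $I$.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:exact}]
If $N\sqsubseteq I$, then $E_N\in T_{\min}$ by Lemma~\ref{lem:squeeze}. Suppose $N\not\sqsubseteq I$. By Corollary~\ref{cor:Y} there are a finite pair $(A,j)$ and $\alpha\in|N|^A$ not of the form $j(a,\gamma)$ with $\gamma\in a$. Put $\beta=\langle\{o\},o\rangle$ and work in $\mathcal G(A,j,\alpha,\beta)$. Then $\alpha\in|N|$ by Lemma~\ref{lem:finite}(b). Also $\alpha\notin|I|$, since $\alpha=a\to\gamma$ with $\gamma\in a$ would give $\alpha=j(a,\gamma)$ by (W2). In particular $N\ne_\beta I$ by (G1). The pair $(\{o\},o)$ is not in $\mathrm{dom}\,\pi$, so $\beta=\{o\}\to o\in|I|$, and $\beta\notin|N|$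 by Lemma~\ref{lem:oo}. Lemma~\ref{lem:fail} with $P=I$ shows that $E_N$ fails in this model, so $E_N\notin T_{\min}$.

The set $Y$ is $\Pi^0_1$ by Corollary~\ref{cor:Y}. It is $\Pi^0_1$-hard by Lemma~\ref{lem:hard} with $Y'=B'=Y$, since $I\in Y$ and $K\notin Y$ by Corollary~\ref{cor:K}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Barendregt}
Barendregt, \emph{The Lambda Calculus}, 1984.

\bibitem{Manzonetto}
Giulio Manzonetto, \emph{Models and theories of lambda calculus}, arXiv:0904.4756 (2009).

\bibitem{Selinger}
P.~Selinger, \emph{Order-incompleteness and finite lambda reduction models}, Theoretical Computer Science (2003).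

\end{thebibliography}
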